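# Weakly mixing interval exchanges that are neither rigid nor mildly mixing: two-sheeted towers over a badly approximable rotation

## 1. Interval exchanges, eigenfunctions, rigidity and mild mixing

**Definition (interval exchange).** An exchange of $k$ intervals is given by positive lengths $(\alpha_1,\dots,\alpha_k)$ with $\sum_i\alpha_i=1$ and a permutation $\pi$ of $k$ letters. The unit interval is cut into $k$ subintervals of these lengths, and the map $\mathcal I$ rearranges them by translations in the order prescribed by $\pi$.

Such a map preserves Lebesgue measure $\mu$ on $[0,1)$, and every property below refers to the system $([0,1),\mu,\mathcal I)$. We use the following equivalent description: a bijection of a half-open interval of length $1$ that is a translation on each of finitely many half-open pieces is an interval exchange.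

*Example.* Cut $[0,1)$ into $[0,1-\alpha)$ and $[1-\alpha,1)$ and swap them. The first piece moves right by $\alpha$, the second moves left by $1-\alpha$. This is the rotation $x\mapsto x+\alpha \bmod 1$.

From now on $T$ denotes an invertible measure-preserving transformation of a probability space $(X,\mathcal B,\mu)$.

**Definition (weak mixing).** $T$ is weakly mixing if every measurable $f$ with $f\circ T=\lambda f$ for some $\lambda\in\mathbb C$ is a.e. constant.

*Example.* The rotation by $\alpha$ is not weakly mixing: $e^{2\pi i x}$ is a nonconstant eigenfunction with $\lambda=e^{2\pi i\alpha}$. Two consequences of weak mixing will be used. With $\lambda=1$ we see that $T$ is ergodic. Moreover $T^2$ is ergodic: if $T^2A=A$, then $1_A-1_{TA}$ is multiplied by $-1$ under composition with $T$, so it is constant; its integral is $0$, so $A=TA$ and $\mu(A)\in\{0,1\}$.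

**Definition (rigidity).** $T$ is rigid if there is a sequence $q_n\to\infty$ such that $\mu(T^{q_n}A\,\triangle\,A)\to0$ for every $A\in\mathcal B$.

*Example.* A rotation by an irrational $\alpha$ is rigid. Choose $q_n\to\infty$ with $q_n\alpha\to0$ in $\mathbb R/\mathbb Z$; then $\mu((A+q_n\alpha)\triangle A)\to0$ by continuity of translation in $L^1$. At the opposite end, suppose $T$ is mixing, that is, $\mu(T^nA\cap A)\to\mu(A)^2$ for every $A$, as for a Bernoulli shift. If $\mu(T^{q_n}A\triangle A)\to0$, then $\mu(T^{q_n}A\cap A)\to\mu(A)$, so $\mu(A)=\mu(A)^2$. For a mixing $T$, no set of measure strictly between $0$ and $1$ returns to itself in this way.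

**Definition (mild mixing).** $T$ is mildly mixing if it has no nontrivial rigid factor: there is no $T$-invariant sub-$\sigma$-algebra $\mathcal C\subseteq\mathcal B$ containing a set $A$ with $0<\mu(A)<1$ on which $T$ is rigid. Equivalently, there is no $A\in\mathcal B$ with $0<\mu(A)<1$ and no sequence $q_n\to\infty$ with $\mu(T^{q_n}A\triangle A)\to0$.

For the equivalence, given such an $A$, the family of all $B$ with $\mu(T^{q_n}B\triangle B)\to0$ is closed under complements, finite unions and limits in measure, hence is a $\sigma$-algebra; it is $T^{\pm1}$-invariant, contains $A$, and $T$ is rigid on it.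

*Example.* By the computation just made, every mixing system is mildly mixing. A rigid system (on a nontrivial space) is not. The product of an irrational rotation with a Bernoulli shift is not mildly mixing, since the rotation is a rigid factor. It is not rigid either, since rigidity would pass to the Bernoulli factor. It fails to be weakly mixing because of the rotation.

Mild mixing implies weak mixing, and rigidity excludes mild mixing. So among weakly mixing systems, rigidity and mild mixing are two extremes, and we ask whether an interval exchange can sit strictly between them. The question comes from Sébastien Ferenczi and Pascal Hubert, "Rigidity of square-tiled interval exchange transformations", arXiv:1702.05989 (2017):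

*Do there exist interval exchanges which are weakly mixing, not rigid but not mildly mixing?*

The answer is yes, and these notes give explicit examples with at most $10$ intervals.

## 2. Two intervals, products, and two-point fibers

With one interval the map is the identity; with two intervals it is the identity or a rotation. A rotation is never weakly mixing, because of $e^{2\pi ix}$. So at least three intervals are needed.

For abstract systems the question is easy. Let $T_1$ be weakly mixing and rigid, let $T_2$ be mixing, and consider $T_1\times T_2$. It is weakly mixing, because a product of weakly mixing systems is weakly mixing (a textbook fact). It is not rigid, since a rigidity sequence for the product would be one for $T_2$. It is not mildly mixing, since $T_1$ is a rigid factor. But a product of maps of intervals acts on a square, and nothing makes it an exchange of intervals. That is where the product construction stops.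

What survives is the plan: a rigid weakly mixing factor $T$, and above it something that destroys rigidity. To remain on an interval we take a fiber consisting of two points, and let the motion in the fiber depend on the base point.

Over a rotation this cannot suffice: the map $(x,e)\mapsto(x+\alpha,e+\varphi(x))$ on $\mathbb T\times\mathbb Z/2$ still has the eigenfunction $e^{2\pi ix}$. So we first change the time scale over the rotation, by a tower, to remove the eigenvalues, and then add the fiber.

## 3. The tower $T$ and its two-sheeted extension $S$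

Let $\mathbb T=\mathbb R/\mathbb Z\cong[0,1)$, and let $\|\cdot\|$ be the distance to $0$ in $\mathbb T$. Fix an irrational $\alpha\in(0,1)$, a number $\gamma\in(0,1)$ and $c\in(0,\frac12]$ with
$$|n|\,\|n\alpha\|\ge c\qquad(n\in\mathbb Z\setminus\{0\}),\tag{1}$$
$$\max(1,|n|)\,\|n\alpha-\gamma\|\ge c\qquad(n\in\mathbb Z).\tag{2}$$
Condition (1) for some $c>0$ says that $\alpha$ is badly approximable. For $n=0$, (2) says $\|\gamma\|\ge c$.

*Example.* Let $\alpha=\frac{\sqrt5-1}2$, so $\alpha^2=1-\alpha$, and let $\alpha'=\frac{-\sqrt5-1}2$ be its conjugate. For $n\ne0$ and the integer $p$ nearest to $n\alpha$, the number $(n\alpha-p)(n\alpha'-p)=p^2+np-n^2$ is a nonzero integer. Also $|n\alpha'-p|\le|n\alpha-p|+\sqrt5|n|\le\frac12+\sqrt5|n|\le3|n|$. So $|n|\,\|n\alpha\|\ge\frac13$. For $\gamma=\frac12$ we have $\|n\alpha-\frac12\|\ge\frac12\|2n\alpha\|\ge\frac1{12|n|}$ when $n\neq0$, and $\|\gamma\|=\frac12$. So (1) and (2) hold with $c=\frac1{12}$. The same argument shows that $\gamma=\frac12$ works for every badly approximable $\alpha$, after decreasing $c$.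

Let $\beta\in(0,1)$ and put
$$f=1+1_{[0,\beta)},\qquad \varphi=1_{[0,\gamma)}\in\mathbb Z/2,\qquad L(\beta)=\liminf_{|n|\to\infty}|n|\,\|n\alpha-\beta\|.$$

**Definition (tower and extension).** Let $X=\{(x,i):x\in\mathbb T,\ 0\le i<f(x)\}$ with
$$T(x,i)=(x,i+1)\ \text{ if } i+1<f(x),\qquad T(x,f(x)-1)=(x+\alpha,0).$$
Let $Z=X\times\mathbb Z/2$ with
$$S(x,i,e)=(x,i+1,e)\ \text{ if } i+1<f(x),\qquad S(x,f(x)-1,e)=(x+\alpha,0,e+\varphi(x)).$$
We call $i$ the level and $e$ the sheet. Let $\nu$ be normalized Lebesgue measure on $Z$ or on $X$. Then $T$ is a factor of $S$ under $(x,i,e)\mapsto(x,i)$.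

*Example.* Take $\alpha\approx0.618$ as above and $\beta=\gamma=\frac12$ (only to see the dynamics). The orbit of $(0.1,0,0)$ begins
$$(0.1,0,0)\to(0.1,1,0)\to(0.718,0,1)\to(0.336,0,1)\to(0.336,1,1)\to(0.954,0,0).$$
Three rotation steps took $2+1+2=5$ units of time, and the sheet changed twice.

*$S$ is an exchange of at most $10$ intervals.* Put the four intervals $[0,1)\times\{0\}\times\{e\}$, $[0,\beta)\times\{1\}\times\{e\}$ ($e=0,1$) side by side and divide lengths by $2(1+\beta)$. The map $S$ is a bijection: $(x,1,e)$ comes only from $(x,0,e)$, and $(x,0,e)$ comes only from the top point over $x-\alpha$ in the sheet $e-\varphi(x-\alpha)$. For each $e$, the piece $[0,\beta)$ of level $0$ moves up by one translation. The top points form $[\beta,1)$ (level $0$) and $[0,\beta)$ (level $1$). These are cut where $x+\alpha$ passes $1$, that is at $1-\alpha$, and where $\varphi$ changes, that is at $\gamma$. So they give at most $4$ pieces, and in total there are at most $2(1+4)=10$.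

*Examples for $L$.* If $\beta=\alpha$, then $|n|\,\|n\alpha-\beta\|=|n|\,\|(n-1)\alpha\|\ge c|n|/|n-1|$ for $n\neq1$, so $L(\beta)\ge c$. If $\beta=\frac13$, then $\|n\alpha-\frac13\|\ge\frac13\|3n\alpha\|\ge\frac{c}{9|n|}$ for $n\ne0$, so $L(\beta)\geq c/9$. Section 9 contains an explicit $\beta$ with $L(\beta)=0$.

**Theorem A.** If $L(\beta)=0$, then $S$ is weakly mixing, not rigid, and not mildly mixing (its factor $T$ is rigid). For fixed $\alpha$, the condition $L(\beta)=0$ holds for Lebesgue-a.e. $\beta$ and for a residual set of $\beta$.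

**Theorem B.** Let $\alpha,\gamma$ satisfy (1), (2), and let $\beta\in(0,1)$ be arbitrary.

1. $S$ is never rigid.
2. $S$ is weakly mixing, not rigid and not mildly mixing if and only if $L(\beta)=0$.
3. If $\beta\notin(\mathbb Z\alpha+\mathbb Z)\cup(\gamma+\mathbb Z\alpha+\mathbb Z)$, then $S$ is weakly mixing; it is mildly mixing iff $L(\beta)>0$.

The division of labor is this. The numbers $0$ and $\gamma$, where $\varphi$ jumps, are badly placed with respect to the rotation in the quantitative sense of (1) and (2); this makes $S$ non-rigid for every $\beta$. The number $\beta$ is free, and taking it very close to the orbit of $0$ makes $T$ rigid.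

## 4. Return times and the spacing of orbits

For a function $u$ on $\mathbb T$ write $u^{(k)}(x)=\sum_{0\le j<k}u(x+j\alpha)$, and the product $\prod_{0\le j<k}u(x+j\alpha)$ when $u$ takes values in the unit circle. Going through $j$ columns of the tower takes time $f^{(j)}(x)$, so
$$S^{f^{(j)}(x)}(x,0,e)=(x+j\alpha,\,0,\,e+\varphi^{(j)}(x)).\tag{3}$$

Let $p_m/q_m$ be the convergents of $\alpha$. Recall that $\gcd(p_m,q_m)=1$, $q_0=1$, $q_m$ is nondecreasing and tends to infinity, and $|q_m\alpha-p_m|<1/q_{m+1}$. With (1), $c/q_m\le\|q_m\alpha\|<1/q_{m+1}$, hence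
$$q_{m+1}<q_m/c.\tag{4}$$

**Fact (hitting arcs).** For every open arc $J$ of length $\delta\in(0,1)$ and every $x\in\mathbb T$,
$$\text{there are } 0\le j,j'<\frac3{c\delta}\ \text{ with } x-j\alpha\in J,\quad x+j'\alpha\in J.\tag{5}$$

*Proof.* The points $jp_m/q_m$, $0\le j<q_m$, are exactly the multiples of $1/q_m$ in $\mathbb T$, and $j\alpha$ lies at distance less than $q_m\cdot q_m^{-2}=1/q_m$ from $jp_m/q_m$. Take an open arc of length at least $3/q_m$ and remove a piece of length $1/q_m$ at each end. The remaining closed arc has length at least $1/q_m$, so it contains a point of any given translate of the multiples of $1/q_m$, and the corresponding perturbed point is still in the open arc. So every translate of $\{j\alpha:0\le j<q_m\}$, and likewise of $\{-j\alpha:0\le j<q_m\}$, meets every open arc of length at least $3/q_m$. Now take the least $m$ with $q_m\ge3/\delta$. Since $q_0=1<3/\delta$, we have $m\ge1$ and $q_{m-1}<3/\delta$, so $q_m<3/(c\delta)$ by (4). $\square$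

**Remark 1.** If $\beta\in\mathbb Z\alpha+\mathbb Z$ or $\beta\in\gamma+\mathbb Z\alpha+\mathbb Z$, then $L(\beta)\ge c>0$. Indeed, if $\beta=k\alpha$ or $\beta=\gamma+k\alpha$ in $\mathbb T$, then for $n\neq k$ conditions (1), (2) give $|n|\,\|n\alpha-\beta\|\ge c|n|/\max(1,|n-k|)$, and the right side tends to $c$. So $L(\beta)=0$ implies $\beta\notin(\mathbb Z\alpha+\mathbb Z)\cup(\gamma+\mathbb Z\alpha+\mathbb Z)$.

## 5. The coboundary identity, and the eigenvalue when $\beta\in\mathbb Z\alpha+\mathbb Z$

The simplest positions of $\beta$ are those on the orbit of $0$. They show both why such $\beta$ must be avoided and why it is good to come close to them.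

**Lemma 1.** Let $n\ne0$, $b=\{n\alpha\}$, and put
$$F(x)=\sum_{l=1}^{n}\{x-l\alpha\}\quad(n>0),\qquad F(x)=-\sum_{l=0}^{|n|-1}\{x+l\alpha\}\quad(n<0).$$
Then
$$1_{[0,b)}(x)=b+F(x)-F(x+\alpha).\tag{6}$$

*Proof.* For $x\in[0,1)$, $\{x-b\}$ equals $x-b$ if $x\ge b$ and $x-b+1$ if $x<b$. Hence $1_{[0,b)}(x)=b+\{x-n\alpha\}-\{x\}$. If $n>0$, then $F(x+\alpha)=\sum_{l=0}^{n-1}\{x-l\alpha\}$, so $F(x)-F(x+\alpha)=\{x-n\alpha\}-\{x\}$. If $n<0$, then $F(x+\alpha)=-\sum_{l=1}^{|n|}\{x+l\alpha\}$, so $F(x)-F(x+\alpha)=-\{x\}+\{x+|n|\alpha\}=\{x-n\alpha\}-\{x\}$. $\square$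

**Proposition 1.** If $\beta\in\mathbb Z\alpha+\mathbb Z$, then $T$, and hence $S$, is not weakly mixing.

*Proof.* Write $\beta=\{n\alpha\}$; here $n\ne0$ since $\beta\in(0,1)$. By (6), $f(x)=1+\beta+F(x)-F(x+\alpha)$. Put $\lambda=e^{2\pi i/(1+\beta)}$, which is not $1$ because $\frac12<\frac1{1+\beta}<1$, and $g=e^{-2\pi iF/(1+\beta)}$. Since $F(x+\alpha)=F(x)+(1+\beta)-f(x)$,
$$g(x+\alpha)=g(x)\,e^{-2\pi i}\,e^{2\pi if(x)/(1+\beta)}=\lambda^{f(x)}g(x).$$
Put $G(x,i)=\lambda^ig(x)$. Going up a level multiplies $G$ by $\lambda$. From the top level, $G(x+\alpha,0)=\lambda^{f(x)}g(x)=\lambda\,G(x,f(x)-1)$. So $G\circ T=\lambda G$. A constant $G$ would give $G=\lambda G$ with $\lambda\neq1$ and $|G|=1$, which is impossible. So $G$ is a nonconstant eigenfunction of $T$, and it lifts to one of $S$. $\square$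

## 6. If $L(\beta)=0$, the tower $T$ is rigid

If $\beta$ were $\{n\alpha\}$, the return time $f^{(q)}$ would be the constant $q(1+\beta)$ plus $F(x)-F(x+q\alpha)$, and the latter is almost constant when $|n|\,\|q\alpha\|$ is small. For $\beta$ only close to $\{n\alpha\}$ we pay an error $q\,\|n\alpha-\beta\|$. Both errors can be made small at once exactly because $|n|\,\|n\alpha-\beta\|$ is small.

**Proposition 2.** If $L(\beta)=0$, then $T$ is rigid. Consequently $S$ is not mildly mixing.

**Step 1: choice of scales.** The aim is a time $q$ with both errors small. Choose $n\in\mathbb Z$ along a sequence with $N=|n|\to\infty$, $\eta=\|n\alpha-\beta\|$ and $N\eta\to0$. Here $\eta\ne0$, because $\beta\notin\mathbb Z\alpha+\mathbb Z$ by Remark 1. Let $Q=\lceil\sqrt{N/\eta}\,\rceil$. By Dirichlet's theorem there is $1\le q\le Q$ with $\theta:=\|q\alpha\|<1/Q$. Then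
$$q\eta\le Q\eta\le\sqrt{N\eta}+\eta\to0,\qquad N\theta<N/Q\le\sqrt{N\eta}\to0.$$
Also $\theta\to0$, and since $\alpha$ is irrational this forces $q\to\infty$.

**Step 2: the return time $f^{(q)}$ is almost constant.** Let $b=\{n\alpha\}$. Once $\eta<\min(\beta,1-\beta)$, the numbers $b,\beta\in[0,1)$ satisfy $|b-\beta|=\eta$ (the alternative $|b-\beta|=1-\eta$ would give $\beta\le\eta$ or $\beta\ge1-\eta$). So $1_{[0,\beta)}$ and $1_{[0,b)}$ differ on a set of measure $\eta$, and $1_{[0,\beta)}^{(q)}=1_{[0,b)}^{(q)}$ off a set of measure at most $q\eta$. Summing (6),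
$$1_{[0,b)}^{(q)}(x)=qb+F(x)-F(x+q\alpha).$$
Let $\tilde s\in(-\frac12,\frac12)$ represent $q\alpha$ mod $1$, so $|\tilde s|=\theta$. Then $\{y+q\alpha\}=\{y\}+\tilde s$ off a set of $y$ of measure $\theta$. As $F$ is a signed sum of $N$ such fractional parts, $F(x)-F(x+q\alpha)=-n\tilde s$ off a set of measure at most $N\theta$. Therefore $f^{(q)}=q+1^{(q)}_{[0,\beta)}$ equals a constant $r$ off a set of measure at most $q\eta+N\theta\to0$. Since $f^{(q)}$ takes integer values at least $q$, for $n$ far along the sequence $r$ is an integer and $r\ge q$.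

**Step 3: $T^r$ is close to the identity.** Where $f^{(q)}(x)=r$ we have $T^r(x,0)=(x+q\alpha,0)$. If in addition $x$ and $x+q\alpha$ lie in $[0,\beta)$, then
$$T^r(x,1)=T\,T^r(x,0)=T(x+q\alpha,0)=(x+q\alpha,1).$$
The set of $x\in[0,\beta)$ with $x+q\alpha\notin[0,\beta)$ has measure at most $\theta$. So $T^r(x,i)=(x+q\alpha,i)$ off a set of measure tending to $0$, with $\|q\alpha\|\to0$ and $r\to\infty$.

**Step 4: conclusion.** Let $G(x,i)=u_i(x)$ with $u_0,u_1$ continuous on $\mathbb T$ ($u_1$ restricted to $[0,\beta)$). Off the exceptional set, $|G\circ T^r-G|$ is at most the modulus of continuity of the $u_i$ at $\theta$; on it, the difference is bounded. So $G\circ T^r\to G$ in $L^2$. Such $G$ are dense in $L^2(X)$ and $G\mapsto G\circ T^r$ is an isometry, so the convergence holds for all $G\in L^2$. With $G=1_A$ it gives $\nu(T^rA\triangle A)=\nu(T^{-r}A\triangle A)\to0$. So $T$ is rigid. Lifting a set $A\subset X$ with $0<\nu(A)<1$ to $Z$ shows that $S$ is not mildly mixing. $\square$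

## 7. Weak mixing off the orbits of $0$ and $\gamma$

An eigenfunction of $S$ will give functions on $\mathbb T$ satisfying $g(x+\alpha)=w(x)g(x)$ with $w$ a circle-valued step function. Iterating along $q=q_m$ we get $w^{(q)}\to1$ in measure. The contradiction comes from the jumps: $w^{(q)}$ jumps at the points $d-j\alpha$ with $0\le j<q$ and $d\in\{0,\beta,\gamma\}$, and around an isolated jump it cannot be near $1$ on both sides. The points with $d\in\{0,\gamma\}$ are isolated from each other at scale $1/q$ by (1) and (2). The difficulty is $\beta$: in the case $L(\beta)=0$ that we care about, $\beta-j'\alpha$ can come far closer than $1/q$ to some $d-j\alpha$, and the intervals on which we compare $w^{(q)}$ could be useless. The next two lemmas show that at infinitely many scales a fixed proportion of the points escapes this. Put $c_1=c/2$.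

**Lemma 2.** Let $\omega\in\mathbb T\setminus(\mathbb Z\alpha+\mathbb Z)$. For infinitely many $m$ there is no $n\in\mathbb Z$ with $|n|<c_1q_m$ and $\|\omega-n\alpha\|<c/(4q_m)$.

*Proof.* Otherwise such $n_m$ exist for all $m\ge m_0$. Then $\|(n_{m+1}-n_m)\alpha\|<c/(4q_m)+c/(4q_{m+1})\le c/(2q_m)$, while $|n_{m+1}-n_m|<2c_1q_{m+1}=cq_{m+1}<q_m$ by (4). If $n_{m+1}\ne n_m$, (1) gives $\|(n_{m+1}-n_m)\alpha\|>c/q_m$, a contradiction. So $n_m=n$ for all $m\ge m_0$, and $\|\omega-n\alpha\|<c/(4q_m)\to0$, so $\omega=n\alpha$ in $\mathbb T$, a contradiction. $\square$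

**Lemma 3.** Let $\beta\notin(\mathbb Z\alpha+\mathbb Z)\cup(\gamma+\mathbb Z\alpha+\mathbb Z)$ and $d\in\{0,\gamma\}$. For infinitely many $m$, with $q=q_m$, at least $c_1q$ indices $0\le j<q$ satisfy
$$\|(d-j\alpha)-(\beta-j'\alpha)\|\ge\frac c{4q}\qquad\text{for all } 0\le j'<q.$$

*Proof.* Let $\omega=\beta-d\notin\mathbb Z\alpha+\mathbb Z$, and take $m$ as in Lemma 2. The distance in question is $\|\omega-n\alpha\|$ with $n=j'-j$, $|n|<q$. There is at most one $n$ with $|n|<q$ and $\|\omega-n\alpha\|<c/(4q)$: two of them would differ by $k$ with $0<|k|<2q$ and $\|k\alpha\|<c/(2q)$, against (1). If there is none, all $q$ indices $j$ qualify. If there is one, then $|n|\ge c_1q$ by the choice of $m$. The indices that fail are those $j\in[0,q)$ with $0\le j+n<q$; there are $q-|n|$ of them, so $|n|\ge c_1q$ indices qualify. $\square$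

**Proposition 3.** If $\beta\notin(\mathbb Z\alpha+\mathbb Z)\cup(\gamma+\mathbb Z\alpha+\mathbb Z)$, then $S$ is weakly mixing.

**Step 1: reduction to the circle.** We turn an eigenfunction of $S$ into two functions on $\mathbb T$. Let $G\circ S=\lambda G$ with $G$ not a.e. $0$. Since $S$ preserves $\nu$, $|G|$ and $|\lambda||G|$ have the same distribution. This forces $|\lambda|=1$: clearly $\lambda\ne0$. If $|\lambda|<1$, then for $t>0$ we get $\nu(|G|>t)=\nu(|G|>t|\lambda|^{-k})\to0$ as $k\to\infty$, so $G=0$. If $|\lambda|>1$, the same argument applies with $S^{-1}$. Put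
$$g(x,e)=G(x,0,e),\qquad g_0=g(\cdot,0)+g(\cdot,1),\qquad g_1=g(\cdot,0)-g(\cdot,1).$$
By (3) with $j=1$, $g(x+\alpha,e+\varphi(x))=\lambda^{f(x)}g(x,e)$. The sum over the sheets ignores the exchange of sheets and the difference changes sign under it, so
$$g_0(x+\alpha)=w_0(x)g_0(x),\quad w_0=\lambda^f;\qquad g_1(x+\alpha)=w_1(x)g_1(x),\quad w_1=(-1)^\varphi\lambda^f.$$
Each $|g_i|$ is invariant under the rotation, hence constant. If $g_i\neq0$, then
$$w_i^{(q)}(x)=\frac{g_i(x+q\alpha)}{g_i(x)}\to1\ \text{ in measure along } q=q_m,\tag{7}$$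
since $\|q_m\alpha\|\to0$, translation is continuous in $L^1$, and $|g_i|$ is a nonzero constant.

**Step 2: $g_1=0$.** Suppose $g_1\ne0$. The discontinuities of $w_1^{(q)}$ lie among the points $d-j\alpha$, $d\in\{0,\beta,\gamma\}$, $0\le j<q$. Take $m$ from Lemma 3 with $d=\gamma$, and let $p=\gamma-j\alpha$ be one of the at least $c_1q$ points it provides. Then $p$ is at distance at least $c/(4q)$ from every other point of the list: from the points $\gamma-j'\alpha$ by (1), from the points $-j'\alpha$ by (2) (in both cases the distance is at least $c/q$), and from the points $\beta-j'\alpha$ by Lemma 3. So $w_1^{(q)}$ is constant on $(p-\frac c{4q},p)$ and on $(p,p+\frac c{4q})$. At $p$ only the factor with index $j$ jumps, and only through $\varphi$ at $\gamma$, so the two values are $v$ and $-v$. Since $|v-1|+|-v-1|\ge2$, on one of the two intervals $|w_1^{(q)}-1|\ge1$. For different $p$ these pairs of intervals are disjoint, since the points $\gamma-j\alpha$ are more than $c/q$ apart. So $|w_1^{(q)}-1|\ge1$ on a set of measure at least $c_1q\cdot\frac c{4q}=\frac{c_1c}4$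 for infinitely many $m$. This contradicts (7).

**Step 3: if $g_0\ne0$, then $\lambda=1$ and $g_0$ is constant.** The discontinuities of $w_0^{(q)}$ lie among the points $d-j\alpha$ with $d\in\{0,\beta\}$. Use Lemma 3 with $d=0$ and the points $p=-j\alpha$, which are more than $c/q$ apart by (1). At $p$ the function $f$ jumps from $1$ to $2$, so the two values of $w_0^{(q)}$ beside $p$ are $v$ and $\lambda v$. Since $|v-1|+|\lambda v-1|\ge|\lambda-1|$, one of them is at distance at least $|\lambda-1|/2$ from $1$. If $\lambda\ne1$, then $|w_0^{(q)}-1|\ge|\lambda-1|/2$ on a set of measure at least $c_1c/4$ for infinitely many $m$, against (7). So $\lambda=1$, $w_0=1$, and $g_0$ is invariant under the rotation, hence constant.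

**Step 4: conclusion.** If $g_0=0$, then with $g_1=0$ we get $g=0$. Since $G(x,1,e)=\lambda G(x,0,e)$, also $G=0$, which was excluded. So $g_0\neq0$, $\lambda=1$ and $g_0$ is constant. With $g_1=0$, $g(\cdot,0)=g(\cdot,1)$ is the same constant, and $G(x,1,e)=G(x,0,e)$ shows that $G$ is constant. $\square$

## 8. $S$ is not rigid, for every $\beta\in(0,1)$

Suppose first that $L(\beta)=0$, so that $T$ is rigid along the times $r$ of Section 6. Is $S$ rigid along the same times? No, and this is easy. On most of level $0$, $S^r(x,0,e)=(x+q\alpha,0,e+\varphi^{(q)}(x))$. The jumps of $\varphi^{(q)}$ are the $2q$ points $-j\alpha,\gamma-j\alpha$, $0\le j<q$, which by (1), (2) are pairwise at least $c/q$ apart. Beside each of them there are two intervals of length $c/(2q)$ on which $\varphi^{(q)}$ takes its two different values. So $\varphi^{(q)}=1$ on a set of measure at least $2q\cdot\frac c{2q}=c$, and there the sheet is flipped.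

This does not show that $S$ is not rigid. Rigidity could hold along some other sequence $h$, and for a general $h$ we have $S^h(x,0,e)=(x+k(x)\alpha,\dots)$ with a number $k(x)$ of rotation steps that varies with $x$. There is then no single Birkhoff sum $\varphi^{(q)}$ whose jumps can be examined. The argument uses nothing about $h$ except this: if $z$ is a point that $S^h$ brings back nearly to itself, then $z$ and $z'=S^hz$ are two nearby points on the same orbit. We follow the two together. If they are at distance $\delta$, then within a time of order $1/\delta$ the jumps of $\varphi$ separate their sheets, for a fixed proportion of that time. At those times $S^h$ fails to bring the orbit of $z$ back. So every good point sees bad points with a fixed frequency, and the maximal ergodic theorem turns this into a lower bound for the measure of the bad set.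

Recall the theorem in the form we need: if $B\subset Z$ is measurable and $\kappa>0$, then
$$\nu\Big\{z:\ \sup_{n\ge1}\frac1n\sum_{0\le t<n}1_B(S^tz)\ge\kappa\Big\}\le\frac{\nu(B)}\kappa.\tag{8}$$

**Proposition 4.** For every $\beta\in(0,1)$, $S$ is not rigid.

**Step 1: bad sets.** We express rigidity by one set for each time $h$. Put $K=8/c^2+2$ and choose
$$0<\tau<\tfrac12\min\Big(c,\ \min_{1\le l\le K}\|l\alpha\|\Big).$$
For $h\ge1$ let $B_h$ be the set of $z=(x,i,e)$ such that $S^hz=(x',i',e')$ has $i'\ne i$, or $e'\ne e$, or $\|x'-x\|>\tau$. Suppose $S$ is rigid along $h_n\to\infty$. Partition $Z$ into finitely many sets $P$, each lying in one level and one sheet and of $x$-diameter less than $\tau$. If $z\in P$ and $S^hz\in P$, then $z\notin B_h$. So $\nu(B_{h_n})\le\sum_P\nu(P\setminus S^{-h_n}P)=\sum_P\nu(S^{h_n}P\setminus P)\to0$.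

**Claim.** Let $\kappa=c^2/18$ and $h\ge1$. For a.e. $z=(x,0,e)\notin B_h$ there is $n\ge1$ with $\frac1n\#\{0\le t<n:S^tz\in B_h\}\ge\kappa$.

**Step 2: hits and their spacing.** We locate the times at which the two orbits can be told apart. Discard the countable set $x\in\{0,\beta,\gamma\}+\mathbb Z\alpha$. As $z\notin B_h$, $z':=S^hz=(x',0,e)$, and since $h\ge1$ and the level is $0$ again, $x'=x+k\alpha$ with $k\ge1$. So $\delta:=\|x'-x\|$ satisfies $0<\delta\le\tau<c/2$. Let $J$ be the open short arc between $x$ and $x'$. We say that $d\in\{0,\beta,\gamma\}$ is hit at time $j\ge0$ if $d\in J+j\alpha$, i.e. $d-j\alpha\in J$.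

If the same $d$ is hit at times $j<j'$, then $\|(j'-j)\alpha\|<\delta$, so $j'-j>c/\delta$ by (1). If $0$ is hit at $j$ and $\gamma$ at $j'$, then $\|(j'-j)\alpha-\gamma\|<\delta$, so $\max(1,|j'-j|)>c/\delta>1$ by (2), and again $|j'-j|>c/\delta$. Thus any two hits with labels in $\{0,\gamma\}$ are more than $c/\delta$ apart in time. By (5), applied to $-j\alpha\in J$, the first hit with label in $\{0,\gamma\}$ occurs at some $j_1<3/(c\delta)$.

**Step 3: the sheets are separated for a long time.** The endpoints of $J+i\alpha$ are $x+i\alpha$ and $x'+i\alpha$, and neither is $0$ or $\gamma$. Since $\delta<c\le\|\gamma\|$, this arc cannot contain both $0$ and $\gamma$. So $\varphi(x'+i\alpha)\ne\varphi(x+i\alpha)$ if and only if there is a hit of $0$ or $\gamma$ at time $i$. By Step 2 exactly one such hit occurs at a time $i<j$ when $j_1<j\le j_1+c/\delta$, so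
$$\varphi^{(j)}(x')\ne\varphi^{(j)}(x)\qquad\text{for all integers } j\in(j_1,\,j_1+c/\delta].\tag{9}$$
There are $\lfloor c/\delta\rfloor\ge c/(2\delta)$ such $j$, because $c/\delta>2$; and all satisfy $j\le3/(c\delta)+c/\delta\le4/(c\delta)$.

**Step 4: the two clocks stay close.** The tower makes the two orbits run at different speeds, and we bound the discrepancy. For $j$ as in (9) put $\Delta=f^{(j)}(x')-f^{(j)}(x)$. The values $f(x'+i\alpha)$ and $f(x+i\alpha)$ differ by at most $1$, and only if $0$ or $\beta$ is hit at time $i$. Each of $0$ and $\beta$ is hit at most $1+\frac{4/(c\delta)}{c/\delta}=1+4/c^2$ times before time $j$. Hence $|\Delta|\le2(4/c^2+1)=K$. Note that $\beta$ entered only through the spacing of its own hits, which is (1); that is why no condition on $\beta$ is needed.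

**Step 5: bad times.** We show that each such $j$ gives a visit to $B_h$. Let $t_j=f^{(j)}(x)\le2j\le8/(c\delta)$; these times are distinct since $f\ge1$. By (3), and since $t_j=f^{(j)}(x')-\Delta$,
$$S^{t_j}z=(x+j\alpha,0,e+\varphi^{(j)}(x)),\qquad S^hS^{t_j}z=S^{t_j}z'=S^{-\Delta}\big(x'+j\alpha,\,0,\,e+\varphi^{(j)}(x')\big).$$
If $\Delta=0$, the sheets of $S^{t_j}z$ and $S^hS^{t_j}z$ differ by (9), so $S^{t_j}z\in B_h$. If $\Delta\ne0$, write $S^hS^{t_j}z=(x'+j\alpha+l\alpha,i,\cdot)$. If $i=1$, the levels differ and $S^{t_j}z\in B_h$. If $i=0$, we have gone from level $0$ to level $0$ in $|\Delta|\ge1$ steps, so $1\le|l|\le|\Delta|\le K$, and the distance of $x'+j\alpha+l\alpha$ to $x+j\alpha$ is at least $\|l\alpha\|-\delta>2\tau-\tau=\tau$. Again $S^{t_j}z\in B_h$.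

**Step 6: frequency.** Let $n=\lfloor8/(c\delta)\rfloor+1\le9/(c\delta)$. All the times $t_j$ are less than $n$, so the frequency of visits to $B_h$ before time $n$ is at least $\frac{c/(2\delta)}{9/(c\delta)}=\frac{c^2}{18}=\kappa$. This proves the Claim.

**Step 7: conclusion.** Level $0$ has measure $\frac1{1+\beta}\ge\frac12$. By the Claim, almost all of its points outside $B_h$ belong to the set in (8) with $B=B_h$. So
$$\tfrac12-\nu(B_h)\le\nu(B_h)/\kappa\qquad\text{for every } h\ge1.$$
This contradicts $\nu(B_{h_n})\to0$. So $S$ is not rigid. $\square$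

## 9. Proof of Theorem A, and an explicit $\beta$

Let $L(\beta)=0$. By Remark 1, $\beta\notin(\mathbb Z\alpha+\mathbb Z)\cup(\gamma+\mathbb Z\alpha+\mathbb Z)$, so $S$ is weakly mixing by Proposition 3. It is not rigid by Proposition 4. By Proposition 2, $T$ is rigid and $S$ is not mildly mixing. It remains to see that $L(\beta)=0$ for a.e. $\beta$ and for a residual set of $\beta$.

**Step 1: the complement as a countable union of closed sets.** For $\varepsilon>0$ and an integer $n_0\ge1$ let
$$P_{\varepsilon,n_0}=\{\beta\in\mathbb T:\ |n|\,\|n\alpha-\beta\|\ge\varepsilon\ \text{ for all } |n|\ge n_0\}.$$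
This set is closed, and $\{\beta:L(\beta)>0\}\subseteq\bigcup_{k,n_0\ge1}P_{1/k,n_0}$. We show that each $P_{\varepsilon,n_0}$ is null and nowhere dense.

**Step 2: a hole of fixed proportion in every small arc.** Let $I$ be an arc of length $r$, with $r$ so small that $n_0\le1/(cr)$. By (5), applied to the orbit started at $n_0\alpha$ and to the open middle third of $I$, which has length $r/3$, this middle third contains some $n\alpha$ with $n_0\le n\le n_0+9/(cr)\le10/(cr)$. The open arc about $n\alpha$ of radius $\rho=\min(\varepsilon cr/10,\,r/3)$ lies in $I$. Each $\beta$ in it satisfies $n\|n\alpha-\beta\|<\frac{10}{cr}\cdot\frac{\varepsilon cr}{10}=\varepsilon$, so it is not in $P_{\varepsilon,n_0}$.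

**Step 3: conclusion.** So $P_{\varepsilon,n_0}$ occupies at most the proportion $1-2\rho/r=1-\min(\varepsilon c/5,\,2/3)<1$ of every small arc. By Lebesgue's density theorem it is null; a closed null set has empty interior, so it is nowhere dense. Hence $\{L>0\}$ is null and contained in a meager set. This proves Theorem A. $\square$

*Explicit example.* Let $\alpha=\frac{\sqrt5-1}2$, $\gamma=\frac12$, and
$$\beta=\sum_{i\ge1}\alpha^{m_i},\qquad m_i=2\cdot i!+1.$$
The exponents $3,5,13,49,\dots$ are distinct and odd, so $0<\beta\le\alpha^3/(1-\alpha^2)=\alpha^2<1$. Let $F_m$ be the Fibonacci numbers, $F_0=0$, $F_1=1$. Then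
$$F_m\alpha-F_{m-1}=(-1)^{m+1}\alpha^m.$$
For $m=1,2$ this reads $\alpha=\alpha$ and $\alpha-1=-\alpha^2$; and if it holds for $m-1$ and $m$, then the left side for $m+1$ is $(-1)^{m+1}\alpha^m+(-1)^m\alpha^{m-1}=(-1)^m\alpha^{m-1}(1-\alpha)=(-1)^{m+2}\alpha^{m+1}$. Also $F_m\le\alpha^{-m}$, by induction from $\alpha^{-m}+\alpha^{-(m-1)}=\alpha^{-(m+1)}(\alpha+\alpha^2)=\alpha^{-(m+1)}$.

Put $N_i=\sum_{l\le i}F_{m_l}$. Comparing with geometric series of ratio $\alpha^2$, whose sum is $1/(1-\alpha^2)=1/\alpha<3$, we get $N_i\le3\alpha^{-m_i}$. Since all $m_l$ are odd, $N_i\alpha=\sum_{l\le i}\alpha^{m_l}$ in $\mathbb T$, so $\|N_i\alpha-\beta\|\le\sum_{l>i}\alpha^{m_l}\le3\alpha^{m_{i+1}}$. Hence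
$$N_i\,\|N_i\alpha-\beta\|\le9\,\alpha^{m_{i+1}-m_i}\to0,$$
and $N_i\to\infty$, so $L(\beta)=0$. For this $\beta$, $S$ is an explicit exchange of at most $10$ intervals that is weakly mixing, not rigid and not mildly mixing.

## 10. If $L(\beta)>0$ and $S$ is weakly mixing, then $S$ is mildly mixing

For Theorem B we need the converse direction. Suppose a set $A$ returns to itself along times $h$. Take two points whose distance is a small multiple of $1/h$. If $0$, $\beta$ and $\gamma$ are all badly placed, then for a set of starting points of measure bounded below, the two orbits are separated exactly once up to time $h$, namely by a hit of $0$. At $0$ both $f$ and $\varphi$ jump, so after time $h$ one orbit lags by one unit of time and lies in the other sheet. Since $A$ does not distinguish nearby points, and returns at time $h$, it must nearly satisfy $A=\sigma SA$ there, where $\sigma$ exchanges the sheets. Ergodicity does the rest.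

**Proposition 5.** If $L(\beta)>0$, $\beta\notin\mathbb Z\alpha+\mathbb Z$ and $S$ is weakly mixing, then $S$ is mildly mixing.

**Step 1: setting.** Since $L(\beta)>0$, $|n|\,\|n\alpha-\beta\|$ is bounded below for large $|n|$; and $\|n\alpha-\beta\|>0$ for the finitely many other $n$. So after decreasing $c$ we may assume, in addition to (1) and (2),
$$\max(1,|n|)\,\|n\alpha-\beta\|\ge c\qquad(n\in\mathbb Z).\tag{10}$$
Suppose $S$ is not mildly mixing: there are $B_0$ with $0<\nu(B_0)<1$ and $h_n\to\infty$ with $\nu(S^{h_n}B_0\triangle B_0)\to0$. Let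
$$\mathcal C=\{A:\ \nu(S^{h_n}A\triangle A)\to0\},\qquad\sigma(x,i,e)=(x,i,e+1).$$
As $\sigma S=S\sigma$ and both preserve $\nu$, the family $\mathcal C$ is invariant under $S^{\pm1}$ and $\sigma$.

**Step 2: pairs of points and a set of starting points.** Let $h=h_n$ be large, $s=c/(2h)$ and $N=\lfloor h/4\rfloor$. Define $V(x,i,e)=(x+s,i,e)$ on level $0$, and on level $1$ when $x+s<\beta$; let $V$ be the identity elsewhere. Let
$$U=\bigcup_{0\le j<N}(-j\alpha-s,\,-j\alpha),\qquad E_n=\{(x,0,e):x\in U\}.$$
By (1) the points $-j\alpha$, $0\le j<N$, are more than $c/N\ge4c/h>s$ apart, so the union is disjoint. Since $N\ge h/8$ for $h\ge4$,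
$$\nu(E_n)=\frac{2Ns}{2(1+\beta)}\ge\frac{Ns}2\ge\frac c{32}.$$

**Step 3: exactly one hit up to time $h$.** Let $z=(x,0,e)\in E_n$ with $x$ and $x':=x+s$ not in $\{0,\beta,\gamma\}+\mathbb Z\alpha$ (this excludes a null set), and let $J=(x,x')$. Hits are defined as in Section 8. By definition of $U$, some $0\le j_0<N$ has $-j_0\alpha\in J$, that is, $0$ is hit at time $j_0$. If $d\in\{0,\beta,\gamma\}$ is hit at time $j\ge0$ and $(d,j)\ne(0,j_0)$, then $\|(j-j_0)\alpha-d\|<s$, and (1), (2) or (10) gives $\max(1,|j-j_0|)>c/s=2h$, so $|j-j_0|>2h$. So there is no other hit with $0\le j\le h$. Crossing $0$ from left to right, both $f$ and $\varphi$ jump by $+1$. Hence for all $N\le j\le h$,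
$$f^{(j)}(x')=f^{(j)}(x)+1,\qquad\varphi^{(j)}(x')=\varphi^{(j)}(x)+1.\tag{11}$$

**Step 4: the commutation relation.** We show
$$S^{h+1}Vz=V\sigma S^hz\qquad\text{for a.e. } z\in E_n.\tag{12}$$
Write $S^hz=(x+j\alpha,i,\cdot)$ with $h=f^{(j)}(x)+i$. Since $j\le f^{(j)}(x)\le2j$ and $i\le1$, we have $j\le h\le2j+1$, so $N\le j\le h$ and (11) applies. By (3), $S^{h-i}z=(x+j\alpha,0,e+\varphi^{(j)}(x))$. Also $h-i+1=f^{(j)}(x)+1=f^{(j)}(x')$, so
$$S^{h-i+1}Vz=(x'+j\alpha,\,0,\,e+\varphi^{(j)}(x)+1)=V\sigma S^{h-i}z.$$
If $i=0$ this is (12). If $i=1$, then $x+j\alpha\in[0,\beta)$. There is no hit at time $j$, because $j_0<N\le j\le h$, so $\beta$ is not in $J+j\alpha$ and $x'+j\alpha=(x+j\alpha)+s\in[0,\beta)$ as well. Thus applying $S$ moves both points up one level: with $e^*=e+\varphi^{(j)}(x)+1$,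
$$S^{h+1}Vz=S(x'+j\alpha,0,e^*)=(x'+j\alpha,1,e^*)=V(x+j\alpha,1,e^*)=V\sigma S^hz,$$
where the third equality uses $(x+j\alpha)+s<\beta$.

**Step 5: sets in $\mathcal C$ nearly satisfy $A=\sigma SA$ on $E_n$.** Two facts about $V$ are needed. First, $\nu(V^{-1}M)\le2\nu(M)$ for measurable $M$: on level $0$, $V$ is a rotation of each sheet, and on level $1$ it consists of two injective translations (by $s$, and by $0$). Second, for each fixed $A'$, $1_{A'}\circ V\to1_{A'}$ in measure as $n\to\infty$, by continuity of translation in $L^1$, since $s\to0$.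

Let $A\in\mathcal C$, and write $\approx$ for equality off a subset of $E_n$ of measure $o(1)$. For $z\in E_n$,
$$1_A(z)\approx1_A(Vz)\approx1_A(S^hVz)=1_{SA}(S^{h+1}Vz)=1_{SA}(V\sigma S^hz)\approx1_{SA}(\sigma S^hz)=1_{\sigma SA}(S^hz)\approx1_{\sigma SA}(z).$$
The first step is the second fact about $V$. In the second step the exceptional set is contained in $V^{-1}(A\triangle S^{-h}A)$, of measure at most $2\nu(A\triangle S^{-h}A)\to0$ as $A\in\mathcal C$. The fourth relation is (12), a.e. on $E_n$. In the fifth, the exceptional set is the preimage under the measure-preserving map $\sigma S^h$ of the set where $1_{SA}\circ V\ne1_{SA}$. The sixth uses $\sigma^{-1}=\sigma$, and the last uses $\sigma SA\in\mathcal C$. Therefore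
$$\nu\big(E_n\cap(A\triangle\sigma SA)\big)\to0\qquad\text{for each } A\in\mathcal C.\tag{13}$$

**Step 6: from $E_n$ to the whole space.** Let $u$ be a weak-$*$ limit point of $1_{E_n}$ in $L^\infty(Z)$. Then $0\le u\le1$, $\int u\,d\nu\ge c/32$, and $\int_{A\triangle\sigma SA}u\,d\nu=0$ for all $A\in\mathcal C$ by (13). So $D=\{u>0\}$ has positive measure and is disjoint mod $0$ from every $A\triangle\sigma SA$, hence from their essential union $\mathcal K$ (which is a union of countably many of them, mod $0$). Since $S$ commutes with $\sigma S$, $S(A\triangle\sigma SA)=SA\,\triangle\,\sigma S(SA)$; as $S\mathcal C=\mathcal C$, the set $\mathcal K$ is $S$-invariant mod $0$. By ergodicity $\mathcal K$ is null or of full measure, and it is null because $\nu(D)>0$.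

**Step 7: conclusion.** So $A=\sigma SA$ mod $0$ for all $A\in\mathcal C$. Applying this twice, and using $\sigma S=S\sigma$ and $\sigma^2=\mathrm{id}$, we get $S^2A=(\sigma S)^2A=A$ mod $0$. As $S$ is weakly mixing, $S^2$ is ergodic (Section 1), so $\nu(A)\in\{0,1\}$ for all $A\in\mathcal C$. This contradicts $B_0\in\mathcal C$. So $S$ is mildly mixing. $\square$

**Proof of Theorem B.** Part 1 is Proposition 4.

In part 2, "if" is Theorem A. For "only if", suppose $S$ is weakly mixing, not rigid and not mildly mixing, and suppose $L(\beta)>0$. By Proposition 1, $\beta\notin\mathbb Z\alpha+\mathbb Z$. Then $S$ is mildly mixing by Proposition 5, a contradiction.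

In part 3, weak mixing is Proposition 3. If $L(\beta)=0$, then $S$ is not mildly mixing by Proposition 2. If $L(\beta)>0$, then $S$ is mildly mixing by Proposition 5, since $\beta\notin\mathbb Z\alpha+\mathbb Z$. $\square$

**Remark 2.** Both alternatives in part 3 occur. For $\gamma=\frac12$ and $\beta=\frac13$ we saw in Section 3 that $L(\beta)>0$. Moreover, neither $\frac13$ nor $\frac13-\frac12=-\frac16$ lies in $\mathbb Z\alpha+\mathbb Z$, since $\alpha$ is irrational and neither number is an integer. So here $S$ is mildly mixing. For a.e. $\beta$, and for the explicit $\beta$ of Section 9, $L(\beta)=0$ and $S$ is weakly mixing, neither rigid nor mildly mixing.
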